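# Subgroups of countable groups that are coarsely abelian

## 1. Proper metrics, bornologous maps, and three classes of groups

All groups called $G$, $G'$, $H$, $K$ below are countable. Abelian groups that serve as targets are written additively. Commutators are $[a,b]=aba^{-1}b^{-1}$, and commutators and Lie brackets of several entries are left-normed: $[a,b,c]=[[a,b],c]$. We write "f.g." for finitely generated and "f.d." for finite-dimensional.

**Definition 1.1 (proper left-invariant metric).** A metric on $G$ is *left-invariant* if $d(gx,gy)=d(x,y)$ for all $g,x,y$. It is *proper* if all closed balls are compact; for a countable group we take this to mean that all balls are finite.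

*Example.* A word metric on a f.g. group is proper and left-invariant. For $\mathbb Q$, give the generator $\pm\frac1{n!}$ the weight $n$ ($n\ge 1$), let $\ell(q)$ be the least total weight of a sum representing $q$, and put $d(p,q)=\ell(q-p)$. A sum of weight at most $R$ has at most $R$ terms, all of the form $\pm\frac1{n!}$ with $n\le R$, so balls are finite.

Every countable group has such a metric, and we fix one on each. Nothing depends on the choice. If $d,\rho$ are two of them, the $d$-ball of radius $\delta$ around $1$ is a finite set, hence lies in a $\rho$-ball of some radius $\delta'$. By left invariance $d(x,y)\le\delta$ implies $\rho(x,y)\le\delta'$, and the same holds with the roles exchanged.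

**Definition 1.2 (bornologous).** A map $f:X\to Y$ of metric spaces is *bornologous* if for every $\delta<\infty$ the number $\omega_f(\delta)=\sup\{\operatorname{diam}f(A):A\subset X,\ \operatorname{diam}A\le\delta\}$ is finite.

*Example.* On $\mathbb Z$ the map $n\mapsto 2n$ is bornologous. The map $n\mapsto n^2$ is not, because $(n+1)^2-n^2=2n+1$ is unbounded.

For groups we always use the following translation. Balls are finite, every finite set lies in a ball, and $d(f(g),f(h))=d(1,f(g)^{-1}f(h))$. Hence $f:G\to G'$ is bornologous if and only if *for each finite $S\subset G$ there is a finite $E\subset G'$ with $f(gs)\in f(g)E$ for all $g\in G$, $s\in S$*. In the same way, two maps $f,f':G\to G'$ are at bounded distance if and only if $f'(g)\in f(g)E$ for one fixed finite set $E$.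

**Definition 1.3 (coarse equivalence).** Two metric spaces $X,Y$ are *(bijectively) coarsely equivalent* if there are (bijective) bornologous maps $f:X\to Y$, $g:Y\to X$ and a constant $K$ with $\operatorname{dist}(g f(x),x)\le K$ and $\operatorname{dist}(f g(y),y)\le K$ for all $x,y$.

*Example.* Let $D_\infty=\langle t,s\mid s^2=1,\ sts^{-1}=t^{-1}\rangle$, with elements $t^n$ and $t^ns$. Put $f(t^n)=2n$, $f(t^ns)=2n+1$. Right multiplication by $t$ changes $f$ by $2$ on $t^n$ and by $-2$ on $t^ns$ (since $t^nst=t^{n-1}s$); right multiplication by $s$ changes $f$ by $\pm1$. So $f$ is bornologous. Conversely, passing from $k$ to $k+1$ in $\mathbb Z$ corresponds to right multiplication by $s$ (from $t^n$ to $t^ns$) or by $st$ (from $t^ns$ to $t^{n+1}$), so $f^{-1}$ is bornologous. Thus $D_\infty$ is bijectively coarsely equivalent to $\mathbb Z$.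

**Definition 1.4 (coarse embedding).** A map $f:X\to Y$ is a *coarse embedding* if it is a coarse equivalence between $X$ and the subspace $f(X)\subset Y$.

For groups this means that $\varphi:G\to G'$ is bornologous and that *for each finite $E\subset G'$ there is a finite $S\subset G$ such that $\varphi(h)\in\varphi(g)E$ implies $h\in gS$*. Indeed, suppose $\chi:\varphi(G)\to G$ is bornologous and $\chi\varphi$ is within $K$ of the identity. If $\varphi(g),\varphi(h)$ are within $\delta$ of each other, then $g,h$ are within $\omega_\chi(\delta)+2K$ of each other. Conversely, given the condition, pick any $\chi:\varphi(G)\to G$ with $\varphi\chi=\mathrm{id}$. The condition makes $\chi$ bornologous, and with $E=\{1\}$ it makes $\chi\varphi$ close to the identity. In this form it is clear that compositions of coarse embeddings are coarse embeddings.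

*Example.* If $H\le G$, a proper left-invariant metric of $G$ restricts to one on $H$, so the inclusion is a coarse embedding. Linear control is not required. In the integral Heisenberg group, with $x=1+E_{12}$, $y=1+E_{23}$, $z=1+E_{13}$, the inclusion $\langle z\rangle\subset\langle x,y\rangle$ is a coarse embedding although $z^{m^2}=[x^m,y^m]$ has word length at most $4m$.

**Definition 1.5 (the classes).** Let $\mathcal A_b$, $\mathcal A_c$ and $\mathcal A_e$ be the classes of countable groups that are, respectively, bijectively coarsely equivalent to, coarsely equivalent to, and coarsely embeddable into a countable abelian group.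

*Example.* $D_\infty\in\mathcal A_b$ by the example above. The Heisenberg group $\Gamma$ lies in $\mathcal A_e$. Its word metric $d$ is doubling, because balls of radius $r\ge1$ have between $c r^4$ and $Cr^4$ elements, and balls of radius at most $2$ have boundedly many. By Assouad's embedding theorem $(\Gamma,d^{1/2})$ admits a bi-Lipschitz map to some $\mathbb R^N$. Rounding to $\mathbb Z^N$ gives $\varphi:\Gamma\to\mathbb Z^N$ with $c\,d(g,h)^{1/2}-C\le|\varphi(g)-\varphi(h)|\le C\,d(g,h)^{1/2}+C$, which is a coarse embedding.

Clearly $\mathcal A_b\subset\mathcal A_c$. Also $\mathcal A_c\subset\mathcal A_e$: a coarse equivalence $\varphi:G\to A$ is a coarse embedding, as one sees by restricting the inverse map to $\varphi(G)$. Finally $\mathcal A_e$ is closed under taking subgroups: compose the inclusion $H\subset G$ with a coarse embedding of $G$.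

**Definition 1.6 (virtual and local properties; the relation $\sim$).** A group is *virtually* abelian (nilpotent) if it has an abelian (nilpotent) subgroup of finite index, and *locally* virtually abelian (nilpotent) if all its f.g. subgroups are virtually so. For $u,v\in G$ write $u\sim v$ if $u^m=v^m$ for some $m\ge1$. This is an equivalence relation: $u^m=v^m$ and $v^n=w^n$ give $u^{mn}=w^{mn}$.

*Example.* In $D_\infty$ all $t^ns$ have order $2$, so they are equivalent to $1$, while $t^n\sim t^m$ only for $n=m$. The conjugates of $t$ are $t,t^{-1}$ and form two classes; the infinitely many conjugates of $s$ form one class.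

## 2. Closure under subgroups, and why restricting the map is not enough

The problem, from T. Banakh, J. Higes, I. Zarichinyy, "The coarse classification of countable abelian groups", arXiv:0807.1141 (2008), is this: *are $\mathcal A_b$ and $\mathcal A_c$ closed under taking subgroups?* If $G$ looks like an abelian group from far away, does each subgroup of $G$ look like some abelian group?

The first attempt is to take a coarse equivalence $\varphi:G\to A$ and restrict it to $H\le G$. Then $H$ is coarsely equivalent to the *subset* $\varphi(H)\subset A$, and here the attempt stops: $\varphi(H)$ need not be close to any subgroup of $A$. For example $\varphi(x,y)=(x,y+|x|)$ is a bijection of $\mathbb Z^2$, bornologous with bornologous inverse, and it sends $\mathbb Z\times0$ to the graph of $|x|$. Suppose a subgroup $S\le\mathbb Z^2$ were at bounded distance from this graph. Then $S$ lies in some half-plane $\{y\ge-c\}$, so $S=-S$ lies in $\{|y|\le c\}$. This set is not at bounded distance from the points $(n,n)$ of the graph. So one needs a description of $\mathcal A_b$ and $\mathcal A_c$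 that sees only the group.

**Theorem 2.1.** For a countable group $G$ the following are equivalent.

* (a) $G\in\mathcal A_b$;
* (b) $G\in\mathcal A_c$;
* (c) $G\in\mathcal A_e$ and every f.g. subgroup of $G$ is virtually abelian;
* (d) every f.g. subgroup of $G$ is virtually abelian, and for each $g\in G$ the conjugates of $g$ fall into finitely many classes of $\sim$.

**Corollary 2.2.** $\mathcal A_b=\mathcal A_c$, and this class is closed under taking subgroups. So the answer is yes for both classes.

*Proof of the corollary from the theorem.* Let $H\le G$ with $G$ satisfying (c). Then $H\in\mathcal A_e$, and f.g. subgroups of $H$ are f.g. subgroups of $G$. So $H$ satisfies (c). $\square$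

The implication (a)⇒(b) is trivial. We prove (c)⇒(d) in Section 5, (b)⇒(c) in Section 6 and (d)⇒(a) in Section 7. The Heisenberg group lies in $\mathcal A_e$ and is not virtually abelian, so the second half of (c) cannot be dropped.

## 3. Three families by hand

**Virtually abelian groups.** Let $H_1\le G$ be abelian of finite index $N$, let $T$ be a transversal, $G=\bigsqcup_{t\in T}H_1t$, and let $i:T\to\mathbb Z/N$ be a bijection. Put $f(lt)=(l,i(t))\in H_1\times\mathbb Z/N$ for $l\in H_1$, $t\in T$. Given a finite $S$, write $ts=\kappa(t,s)t'$ with $\kappa(t,s)\in H_1$, $t'\in T$; only finitely many $\kappa(t,s)$ occur. Then $lts=l\kappa(t,s)t'$, so $f(lts)-f(lt)=(\kappa(t,s),i(t')-i(t))$ lies in a finite set. Conversely, $f^{-1}(f(lt)+(e,c))=let'=lt\cdot(t^{-1}et')$ for some $t'\in T$, and for given $(e,c)$ finitely many $t^{-1}et'$ occur. So $G\in\mathcal A_b$. Subgroups of virtually abelian groups are virtually abelian, so here the question is easy.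

**Locally finite groups.** Let $G=\bigcup G_j$ with $1=G_0\le G_1\le\cdots$ finite, $N_{j+1}=[G_{j+1}:G_j]$, $A_j=\bigoplus_{i\le j}\mathbb Z/N_i$, $A=\bigcup A_j$. Choose a transversal $T_{j+1}\ni1$ of $G_{j+1}/G_j$ and a bijection $\tau:T_{j+1}\to\mathbb Z/N_{j+1}$ with $\tau(1)=0$. Define bijections $f_j:G_j\to A_j$ by
$$f_{j+1}(tx)=\tau(t)+f_j(x)\qquad(t\in T_{j+1},\ x\in G_j).$$
They extend one another; let $f:G\to A$ be the union. By induction on $j$ one gets $f(gG_i)=f(g)+A_i$ for all $i$ and all $g\in G$. So for $x\in G_i$ the difference $f(gx)-f(g)$ lies in the finite set $A_i$, and for $a\in A_i$ the element $f^{-1}(f(g)+a)$ lies in $gG_i$ with $G_i$ finite. Hence $G\in\mathcal A_b$. Section 7 decorates this construction with lattices.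

**A locally virtually abelian group outside $\mathcal A_e$.** Let $G=\mathbb Z^{(\mathbb N)}\rtimes\Sigma$, where $\Sigma$ is the group of finitely supported permutations of $\mathbb N$, acting on the basis $e_1,e_2,\dots$. Every f.g. subgroup lies in some $\mathbb Z^k\rtimes\Sigma_k$, so it is virtually abelian. The conjugates of $e_1$ include all $e_i$, and $me_i\ne me_j$ for $i\neq j$, $m\ge1$, so (d) fails. Let us see directly that $G\notin\mathcal A_e$. Let $\varphi:G\to A$ be a coarse embedding. The set $E=\{\varphi(ge_1^{\pm1})-\varphi(g):g\in G\}$ is finite; let $A_1=\langle E\rangle$, of rank $n$. Right multiplication by any power of $e_1$ moves $\varphi$ inside $\varphi(g)+A_1$. Now $e_i=x_ie_1x_i^{-1}$ for some $x_i\in\Sigma$. Multiplying $u$ successively by $x_i$, $e_1^m$, $x_i^{-1}$ changes $\varphi$ by an element of a finite set, then of $A_1$, then of a finite set, all independent of $u$ and $m$. Since $A$ is commutative, for each fixed $k$ we get $\varphi(\sum_{i\le k}m_ie_i)\in\varphi(1)+A_1+F$ with $F$ finite and independent of the $m_i$. The $(2r+1)^k$ elements with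 $|m_i|\le r$ are products of $O(r)$ generators of $\mathbb Z^k$. So their images lie in finitely many cosets of $A_1$ and are at word distance $O(r)$ from $\varphi(1)$ in a f.g. subgroup of $A$; by Lemma 5.1 below there are $O(r^n)$ of them. As $\varphi$ has fibers of bounded size, $k\le n$. Taking $k=n+1$ gives a contradiction.

In short, the finite rank of $A_1$ bounds the rank of everything that conjugates of $\langle e_1\rangle$ generate. Section 5 does this for arbitrary f.g. subgroups.

## 4. The rational Lie algebra of a locally virtually nilpotent group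

This section sets up a linear space on which $G$ acts by conjugation, so that the second half of (d) becomes "all orbits are finite".

We use the following standard facts (Malcev; see Raghunathan, *Discrete Subgroups of Lie Groups*, Ch. II, and Segal, *Polycyclic Groups*, Ch. 6). Let $\Gamma$ be a f.g. torsion-free nilpotent group and $h(\Gamma)$ its Hirsch length.

* (M1) $\Gamma$ embeds in $\Gamma^{\mathbb Q}=(\mathfrak l(\Gamma),*)$, where $\mathfrak l(\Gamma)$ is a nilpotent $\mathbb Q$-Lie algebra of dimension $h(\Gamma)$ and $*$ is the Baker–Campbell–Hausdorff (BCH) product. The embedding is written $\log$, and the construction is functorial for isomorphisms.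
* (M2) Every element of $\mathfrak l(\Gamma)$ has a positive integer multiple in $\log\Gamma$.
* (M3) Conjugation by $\gamma\in\Gamma$ acts on $\mathfrak l(\Gamma)$ as $\exp(\operatorname{ad}\log\gamma)$.
* (M4) For $\Delta\le\Gamma$, $\mathfrak l(\Delta)$ is identified with the subalgebra $\{x\in\mathfrak l(\Gamma):mx\in\log\Delta\text{ for some }m\ge1\}$. It equals $\mathfrak l(\Gamma)$ if $[\Gamma:\Delta]<\infty$, since then every element of $\Gamma$ has a positive power in $\Delta$.
* (M5) For $\Delta_1,\dots,\Delta_k\le\Gamma$, the algebra $\mathfrak l(\langle\Delta_1,\dots,\Delta_k\rangle)$ is the Lie algebra $\mathfrak h$ generated by the $\mathfrak l(\Delta_i)$. Indeed $\mathfrak h$ is closed under $*$, so it contains $\log\langle\Delta_1,\dots,\Delta_k\rangle$, and being a $\mathbb Q$-subspace it contains $\mathfrak l(\langle\Delta_1,\dots,\Delta_k\rangle)$. The other inclusion holds because the latter is a subalgebra containing each $\mathfrak l(\Delta_i)$.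

*Example.* For $\Gamma=\mathbb Z^n$ we get $\mathfrak l=\mathbb Q^n$ with zero bracket. For the Heisenberg group $\mathfrak l$ has basis $\log x,\log y,\log z$ with $[\log x,\log y]=\log z$ central.

Let $G$ be locally virtually nilpotent. Each f.g. $H\le G$ has a torsion-free nilpotent subgroup $H_0$ of finite index; it is again f.g. Put $\mathfrak l(H)=\mathfrak l(H_0)$. Two choices give the same algebra, since both equal that of the intersection. If $H\le K$ are f.g., then $H_0\cap K_0$ has finite index in $H_0$, so $\mathfrak l(H)=\mathfrak l(H_0\cap K_0)\subset\mathfrak l(K)$.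

**Definition 4.1 (the Lie algebra of $G$).** $\mathfrak g=\mathfrak g(G)=\bigcup_H\mathfrak l(H)$, the directed union (direct limit) over f.g. $H\le G$. Conjugation gives an action of $G$ on $\mathfrak g$ by Lie automorphisms with $x\cdot\mathfrak l(H)=\mathfrak l(xHx^{-1})$. For $g\in G$ put $\log g=\frac1m\log g^m$, where $g\in H$, $m\ge1$, $g^m\in H_0$.

The element $\log g$ is well defined: if $g^m\in H_0$ and $g^{m'}\in H'_0$, then $g^{mm'}$ lies in both, and the two values agree. Every finite subset of $\mathfrak g$ lies in some $\mathfrak l(K)$, and the f.g. group $K$ may be enlarged at will.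

*Example.* $\mathfrak g(\mathbb Q)=\mathbb Q$. If $G$ is locally finite, $\mathfrak g=0$. For $D_\infty$ we get $\mathfrak g=\mathbb Q$ with $\log t^n=n$, $\log(t^ns)=0$, and $s$ acting by $-1$. For $\mathbb Z^{(\mathbb N)}\rtimes\Sigma$ we get $\mathfrak g=\mathbb Q^{(\mathbb N)}$ with $\Sigma$ permuting the basis, and the orbit of $e_1$ is infinite.

* (L1) $\log(g^n)=n\log g$ and $\log(xgx^{-1})=x\cdot\log g$.
* (L2) $\log g=\log h$ if and only if $g\sim h$. If the logs agree, choose $K\ni g,h$ and $m\ge 1$ with $g^m,h^m\in K_0$; then $\log g^m=\log h^m$, and $\log$ is injective on $K_0$. The converse follows from (L1).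
* (L3) Every element of $\mathfrak g$ is a rational multiple of some $\log g$; if it lies in $\mathfrak l(K)$, we may take $g\in K_0$. This is (M2).
* (L4) $g\in K_0$ acts on $\mathfrak l(K)$ as $\exp(\operatorname{ad}\log g)$. This is (M3).
* (L5) $H$ is virtually abelian if and only if $\mathfrak l(H)$ is abelian. If $\mathfrak l(H)$ is abelian, $*$ is addition and $H_0$ is abelian. If $H$ is virtually abelian, choose $H_0$ abelian. For $a,b\in H_0$, (M3) gives $\exp(\operatorname{ad}\log a)\log b=\log b$. As $\operatorname{ad}\log a$ is nilpotent, it is a polynomial without constant term in $\exp(\operatorname{ad}\log a)-1$, so $[\log a,\log b]=0$. These logs span. Consequently $G$ is locally virtually abelian if and only if $\mathfrak g$ is abelian.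

**Lemma 4.2.** Let $G$ be locally virtually abelian. The second half of (d) holds if and only if every vector of $V:=\mathfrak g(G)$ has a finite $G$-orbit.

*Proof.* By (L1) and (L2), the $\sim$-classes of conjugates of $g$ correspond bijectively to the elements of the orbit $G\cdot\log g$. By (L3) every vector is a rational multiple of some $\log g$. $\square$

## 5. Coarse embeddings bound dimensions: (c)⇒(d)

Here $|\cdot|_H$ is a word length on a f.g. group $H$, and $\operatorname{rk}$ is torsion-free rank.

**Lemma 5.1.** Let $B$ be a f.g. abelian group of rank $n$ and $q:B\to B\otimes\mathbb R\cong\mathbb R^n$. There are $c,C>0$ with $c|q(a)|\le|a|_B\le C(|q(a)|+1)$. Hence balls of radius $r\ge1$ have $O(r^n)$ elements, and for a subgroup $A'\le B$ there is $C'$ with $|a|_{A'}\le C'(|a|_B+1)$ for $a\in A'$.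

*Proof.* The left inequality holds because $q$ is a homomorphism and there are finitely many generators. For the right one, $q$ has finite kernel and its image is a lattice with a basis $q(e_1),\dots,q(e_n)$. Write $q(a)=\sum m_iq(e_i)$; then $|m_i|=O(|q(a)|)$ and $a-\sum m_ie_i$ lies in the finite kernel. A ball of radius $r$ maps into a ball of radius $r/c$ in $\mathbb R^n$, with $O(r^n)$ lattice points and finite fibers. Finally $A'\otimes\mathbb R\to B\otimes\mathbb R$ is injective, so the right inequality for $A'$ may be written with the restriction of $q$; combine it with the left one for $B$. $\square$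

**Proposition 5.2.** Let $G\in\mathcal A_e$. Then $G$ is locally virtually nilpotent, and every element of $\mathfrak g(G)$ lies in a f.d. $G$-invariant ideal of $\mathfrak g(G)$.

*Proof.* Let $\varphi:G\to A$ be a coarse embedding, $A$ countable abelian. If $\varphi(g)=\varphi(h)$, then $g^{-1}h$ lies in a fixed finite set; so $\varphi$ is at most $c$-to-one for some $c<\infty$.

**Step 1: f.g. subgroups move $\varphi$ inside f.g. subgroups of $A$.** The aim is inequality (1) and local virtual nilpotency. Let $H\le G$ be f.g. with finite symmetric generating set $S$. The set $E=\{\varphi(gs)-\varphi(g):g\in G,\ s\in S\}$ is finite because $\varphi$ is bornologous, and symmetric because $\varphi(g)-\varphi(gs)=\varphi((gs)s^{-1})-\varphi(gs)$. Put $A_H=\langle E\rangle$. Writing $h\in H$ as a word in $S$ and adding the increments, we get for all $g\in G$, $h\in H$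
$$\varphi(gh)-\varphi(g)\in A_H,\qquad|\varphi(gh)-\varphi(g)|_{A_H}\le C|h|_H.\tag{1}$$
Take $g=1$: the $r$-ball of $H$ is mapped at most $c$-to-one into a translate of the $Cr$-ball of $A_H$. So $H$ has polynomial growth, and by Gromov's theorem it is virtually nilpotent.

**Step 2: bounded width.** The aim is: *if a nilpotent group $Q$ is generated by f.g. subgroups $H_1,\dots,H_k$, then $Q=(H_1\cup\dots\cup H_k)^\ell$ for some $\ell$.* Let $s_1,\dots,s_q\in\bigcup H_i$ generate $Q$. By induction on the class $\kappa$ of $Q$ we show that every element of $Q$ is a product of boundedly many elements of $\bigcup_i\langle s_i\rangle$. If $\kappa\le1$, every element is $s_1^{n_1}\cdots s_q^{n_q}$. In general, by induction, every $g\in Q$ is such a bounded product times an element of $\gamma_\kappa(Q)$. This central subgroup is generated by the finitely many $u=[s_{i_1},\dots,s_{i_\kappa}]$, so its elements are products of powers of these $u$, one for each. Since the $\kappa$-fold commutator is multiplicative in each entry with values in $\gamma_\kappa(Q)$, we have $u^n=[s_{i_1}^n,s_{i_2},\dots,s_{i_\kappa}]$.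 Written out, this is a product of boundedly many elements of $\bigcup\langle s_i\rangle$, uniformly in $n$.

**Step 3: conjugates of $H$ move $\varphi$ inside finitely many cosets of $A_H$.** Let $H$ be f.g., $x_1,\dots,x_k\in G$. The group $Q=\langle x_1H_0x_1^{-1},\dots,x_kH_0x_k^{-1}\rangle$ is f.g., hence virtually nilpotent. Let $H_i=x_iH_0x_i^{-1}\cap Q_0$, of finite index in $x_iH_0x_i^{-1}$, and $Q'=\langle H_1,\dots,H_k\rangle\le Q_0$, a f.g. torsion-free nilpotent group. We want a finite $F\subset A$ with
$$\varphi(Q')\subset\varphi(1)+A_H+F.\tag{2}$$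
Let $u\in G$ and $x_ihx_i^{-1}\in H_i$ with $h\in H_0$. Pass through $u,\ ux_i,\ ux_ih,\ ux_ihx_i^{-1}$. In the first and third steps $\varphi$ changes by an element of a finite set independent of $u,h$; in the second step, by (1), it changes by an element of $A_H$. So $\varphi(ux_ihx_i^{-1})\in\varphi(u)+A_H+E''$ with $E''$ finite and independent of $u,h,i$. By Step 2 each element of $Q'$ is a product of $\ell$ elements of $\bigcup H_i$. Since $A$ is commutative, the contributions from $A_H$ merge, and (2) holds with $F=E''+\dots+E''$ ($\ell$ summands).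

**Step 4: $h(Q')\le n:=\operatorname{rk}A_H$.** We count the images of balls of $Q'$. Let $B=A_{Q'}+A_H$, a f.g. abelian group. By (1) for $Q'$ and (2), $\varphi$ maps the $r$-ball of $Q'$ into $\varphi(1)+\{a\in B\cap(A_H+F):|a|_B\le C'r\}$. This set meets finitely many cosets of $A_H$. Two of its elements in the same coset differ by an element of $A_H$ of $B$-length at most $2C'r$, hence by Lemma 5.1 of $A_H$-length $O(r)$ (for $r\ge1$); so each coset contributes $O(r^n)$ elements. As $\varphi$ is at most $c$-to-one, $Q'$ has growth $O(r^n)$. By the Bass–Guivarc'h formula the growth degree of $Q'$ is $\sum_ii\operatorname{rk}(\gamma_i(Q')/\gamma_{i+1}(Q'))\ge\sum_i\operatorname{rk}(\gamma_i(Q')/\gamma_{i+1}(Q'))=h(Q')$. So $h(Q')\le n$.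

**Step 5: a f.d. invariant subalgebra.** Let $U$ be the Lie algebra generated by $\bigcup_{x\in G}x\cdot\mathfrak l(H)$; we show $\dim U\le n$. By (M5) and (M4), $\mathfrak l(Q')$ is the Lie algebra generated by the $\mathfrak l(H_i)=x_i\cdot\mathfrak l(H)$, and its dimension is $h(Q')\le n$. The algebra $U$ is the directed union of such algebras over all finite sets $\{x_1,\dots,x_k\}$, and $n$ depends only on $H$. So $\dim U\le n$.

**Step 6: $U$ is an ideal.** It is $G$-invariant by construction. Let $y\in\mathfrak g$, and choose a f.g. $K$ with $\mathfrak l(K)\supset U\cup\{y\}$. After scaling, $y=\log g$ with $g\in K_0$ by (L3). Then $g$ preserves $U$ and acts on it as $\exp(\operatorname{ad}y)$ by (L4). Since $\operatorname{ad}y$ is nilpotent on $\mathfrak l(K)$, so is $M=\exp(\operatorname{ad}y)-1$, and $\operatorname{ad}y=\sum_{i\ge1}\frac{(-1)^{i+1}}iM^i$ is a polynomial in $M$. So $\operatorname{ad}y$ preserves $U$.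

Every element of $\mathfrak g$ lies in some $\mathfrak l(H)$, hence in such a $U$. $\square$

**Proof of (c)⇒(d).** Assume (c), so $V=\mathfrak g$ is abelian. By Proposition 5.2 each $v\in V$ lies in a f.d. $G$-invariant subspace $U$; let $d=\dim U$. Any f.g. subgroup of $G$ lies in a f.g. $K$ with $\mathfrak l(K)\supset U$. The finite-index subgroup $K_0$ acts on the abelian algebra $\mathfrak l(K)$ by $\exp(\operatorname{ad})=1$, so the image of $K$ in $GL(U)\cong GL_d(\mathbb Q)$ is finite. Thus the image of $G$ is locally finite. By Minkowski's theorem the finite subgroups of $GL_d(\mathbb Q)$ have bounded order. A finite subgroup of maximal order in the image absorbs every further element of it, so the image is finite. Hence the orbit of $v$ is finite, and Lemma 4.2 gives (d). $\square$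

## 6. Short commutators: (b)⇒(c)

We must show that groups in $\mathcal A_c$ are locally virtually abelian. The Heisenberg group lies in $\mathcal A_e$, so Proposition 5.2 cannot suffice, and the inverse map $A\to G$ must be used. The plan compares two estimates for $w_m=[x^m,y^m]$ in a nilpotent subgroup $H\le G$. On one side, a BCH estimate bounds word lengths in a nilpotent group from below. On the other, a map to an abelian group should on average behave like a homomorphism and nearly kill commutators; pulling back by $A\to G$, the elements $w_m$ become shorter than $O(m)$ in a larger f.g. group.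

**Lemma 6.1.** Let $\mathfrak r$ be a f.d. nilpotent Lie algebra over $\mathbb Q$ with $\gamma_{k+1}(\mathfrak r)=0$, $\|\cdot\|$ a norm on $\mathfrak r\otimes\mathbb R$, and $S\subset\mathfrak r$ finite. Then there is $C$ with $\|s_1*\cdots*s_r\|\le Cr^k$ for all $r\ge1$, $s_i\in S$.

*Proof.* Choose complements $\gamma_a(\mathfrak r)=V_a\oplus\gamma_{a+1}(\mathfrak r)$, so $\gamma_c(\mathfrak r)=\bigoplus_{a\ge c}V_a$, and write $Y=\sum_{a\le k}Y^{(a)}$ with $Y^{(a)}\in V_a$. Let $Y_i=s_1*\cdots*s_i$. We show by induction on $a$ that $\|Y_i^{(a)}\|\le C_ai^a$ for $i\ge1$, with $C_a$ independent of the choice of the $s_i$. Since $Y_{i+1}=Y_i*s_{i+1}$, the BCH formula says that $Y_{i+1}-Y_i-s_{i+1}$ is a fixed linear combination of brackets of length $q\ge2$ in the letters $Y_i,s_{i+1}$, each containing $s_{i+1}$. Expand all letters into components. A bracket of components of degrees $b_1,\dots,b_q$ lies in $\gamma_{b_1+\dots+b_q}(\mathfrak r)$, so it contributes to the $V_a$-component only if $\sum b_l\le a$. As $q\ge2$ and all $b_l\ge1$, then all $b_l\le a-1$. By induction the components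 of $Y_i$ involved have norm $O(i^{b_l})$, while components of $s_{i+1}$ are bounded, and at least one of these, of degree at least $1$, occurs. So the bracket has norm $O(i^{\sum b_l-1})=O(i^{a-1})$. Also $\|s_{i+1}^{(a)}\|=O(1)=O(i^{a-1})$. Hence $\|Y_{i+1}^{(a)}\|\le\|Y_i^{(a)}\|+O(i^{a-1})$, and summing over $i$ gives the bound. Finally $\sum_{a\le k}C_ar^a=O(r^k)$. $\square$

A *cocycle* of a group $\Gamma$ with values in a $\Gamma$-module is a map with $b(gh)=b(g)+g\,b(h)$. For the trivial action it is a homomorphism. For $\Gamma=\mathbb Z$ acting on $\mathbb C$ by $\lambda^n$, $|\lambda|=1$, $\lambda\ne1$, the cocycle with $b(1)=1$ is $b(n)=\frac{\lambda^n-1}{\lambda-1}$, which is bounded. The next lemma is a version of this contrast: away from invariant vectors, cocycles grow sublinearly.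

**Lemma 6.2.** Let $\Gamma$ be f.g. nilpotent, $\pi$ a unitary representation on a complex Hilbert space $\mathcal H$, and $b:\Gamma\to\mathcal H$ a cocycle, $b(gh)=b(g)+\pi(g)b(h)$. Then $\sup\{\|b(g)\|:g\in[\Gamma,\Gamma],\ |g|\le r\}=o(r)$ as $r\to\infty$.

*Proof.* **Step 1: removing invariant vectors.** Let $P$ be the projection onto $\mathcal H^\Gamma$; it commutes with $\pi$. Then $Pb(gh)=Pb(g)+Pb(h)$, so $Pb$ is a homomorphism to an abelian group and vanishes on $[\Gamma,\Gamma]$. Replacing $b$ by $(1-P)b$ and $\mathcal H$ by $(\mathcal H^\Gamma)^\perp$, it remains to show: *if $\mathcal H^\Gamma=0$, then $\sup_{|g|\le r}\|b(g)\|=o(r)$.* We induct on the class of $\Gamma$. For $\Gamma$ trivial, $\mathcal H=\mathcal H^\Gamma=0$.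

**Step 2: splitting along the center.** Let $z_1,\dots,z_q$ generate $Z=Z(\Gamma)$. Decompose $\mathcal H=\mathcal H_0\oplus\bigoplus_{i=1}^q\mathcal H_i$ with $\mathcal H_0=\mathcal H^Z$ and $\mathcal H_i=\mathcal H^{\langle z_1,\dots,z_{i-1}\rangle}\ominus\mathcal H^{\langle z_1,\dots,z_i\rangle}$. These are $\Gamma$-invariant because the $z_i$ are central. Write $b=\sum b_i$; each $b_i$ is a cocycle. For $z\in Z$, expanding $b_i(gz)=b_i(zg)$ gives $b_i(g)+\pi(g)b_i(z)=b_i(z)+\pi(z)b_i(g)$, that is,
$$(1-\pi(z))b_i(g)=(1-\pi(g))b_i(z).\tag{3}$$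

**Step 3: the parts with $i\ge1$.** A vector of $\mathcal H_i$ fixed by $\pi(z_i)$ lies in $\mathcal H^{\langle z_1,\dots,z_i\rangle}$ and is orthogonal to it, so it is $0$. Let $E_\varepsilon$ be the spectral projection of $\pi(z_i)|_{\mathcal H_i}$ for $\{|\lambda-1|\ge\varepsilon\}$. It commutes with $\pi(\Gamma)$, and $E_\varepsilon\to1$ strongly as $\varepsilon\to0$. On the image of $E_\varepsilon$ the operator $1-\pi(z_i)$ is invertible, with inverse commuting with $\pi(\Gamma)$. So (3) gives $E_\varepsilon b_i(g)=(1-\pi(g))v_\varepsilon$ with $v_\varepsilon=(1-\pi(z_i))^{-1}E_\varepsilon b_i(z_i)$. Also $(1-E_\varepsilon)b_i$ is a cocycle, so writing $g$ as a word we get $\|(1-E_\varepsilon)b_i(g)\|\le\eta_\varepsilon|g|$, where $\eta_\varepsilon=\max_s\|(1-E_\varepsilon)b_i(s)\|\to0$, with $s$ running over a finite symmetric generating set. Thus $\|b_i(g)\|\le2\|v_\varepsilon\|+\eta_\varepsilon|g|$ for every $\varepsilon>0$. Dividing by $r$ and letting first $r\to\infty$, then $\varepsilon\to0$, we see that $b_i$ is $o(r)$ on $r$-balls.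

**Step 4: the part $i=0$.** For $z\in Z$, (3) on $\mathcal H_0$ reads $0=(1-\pi(g))b_0(z)$ for all $g$, so $b_0(z)\in\mathcal H^\Gamma=0$. Then $b_0(gz)=b_0(g)$, so $b_0$ and $\pi|_{\mathcal H_0}$ factor through $\Gamma/Z$. This group has smaller class and no nonzero invariant vectors in $\mathcal H_0$, and word lengths do not increase under $\Gamma\to\Gamma/Z$. The induction hypothesis applies. $\square$

**Lemma 6.3.** Let $G\in\mathcal A_c$ and let $H\le G$ be f.g. nilpotent. There is a f.g. $K$ with $H\le K\le G$ and $\sup\{|g|_K:g\in[H,H],\ |g|_H\le r\}=o(r)$.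

*Proof.* Let $\varphi:G\to A$, $\psi:A\to G$ be mutually inverse coarse equivalences, $A$ countable abelian. Since $\varphi$ is a coarse embedding, (1) is available; take $A_H$ from there.

**Step 1: a cocycle from $\varphi$.** The aim is to turn the increments of $\varphi$ on $H$ into a cocycle in a unitary representation. Let $q:A_H\to A_H\otimes\mathbb R=\mathbb R^n$ and $f:H\to\mathbb R^n$, $f(h)=q(\varphi(h)-\varphi(1))$. For $p,g\in H$ we have $f(pg)-f(p)=q(\varphi(pg)-\varphi(p))$, so by (1) $|f(pg)-f(p)|\le C|g|_H$. Hence $F_g(p)=f(pg)-f(p)$ defines $F_g\in\ell^\infty(H,\mathbb R^n)$. Nilpotent groups are amenable; let $\mathsf M$ be a right-invariant mean on $\ell^\infty(H)$. Put $(\pi(h)F)(p)=F(ph)$. Then $\pi(h)\pi(h')=\pi(hh')$, and $\pi$ preserves the positive semidefinite form $\mathsf M(F\cdot F')$. After separation, completion and complexification we obtain a unitary representation. From $F_{hg}(p)=f(phg)-f(p)=F_h(p)+F_g(ph)$ we get $F_{hg}=F_h+\pi(h)F_g$. So $b(g)=[F_g]$ is a cocycle, and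
$$\|b(g)\|^2=\mathsf M(|F_g|^2)\ge\inf_{p\in H}|f(pg)-f(p)|^2.$$

**Step 2: some translate sees a small increment.** By Lemma 6.2, $\|b(g)\|=o(r)$ uniformly for $g\in[H,H]$ with $|g|_H\le r$. For each such $g$ choose $p\in H$ with $|f(pg)-f(p)|\le\|b(g)\|+1$. By Lemma 5.1, $|\varphi(pg)-\varphi(p)|_{A_H}\le C(\|b(g)\|+2)=o(r)$, uniformly in $g$.

**Step 3: pulling back a geodesic.** There are finite symmetric sets $E_1,E_2\subset G$ with $\psi(a)^{-1}\psi(a+e)\in E_1$ for all $a\in A$ and all $e$ in a symmetric generating set of $A_H$, and $\psi\varphi(x)\in xE_2$ for all $x\in G$. They do not depend on $g$ or $p$. Put $K=\langle H,E_1,E_2\rangle$. In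
$$g=p^{-1}(pg)=\bigl(p^{-1}\psi\varphi(p)\bigr)\bigl(\psi\varphi(p)^{-1}\psi\varphi(pg)\bigr)\bigl(\psi\varphi(pg)^{-1}pg\bigr)$$
the outer factors lie in $E_2$. Applying $\psi$ along a geodesic from $\varphi(p)$ to $\varphi(pg)$ in the coset $\varphi(p)+A_H$ shows that the middle factor is a product of $|\varphi(pg)-\varphi(p)|_{A_H}$ elements of $E_1$. So $|g|_K=o(r)$. $\square$

*Where the direct argument stops.* Suppose $x,y\in G$ generate a Heisenberg group $H$. Then $w_m=[x^m,y^m]=z^{m^2}$, $\log w_m=m^2\log z$, and Lemma 6.3 gives $|w_m|_K=o(m)$. If $K_0$ had class $2$, Lemma 6.1 with $k=2$ would give $m^2\|\log z\|\le C\,o(m)^2$, a contradiction. But $K$ is larger than $H$ and its class may be larger, and then Lemma 6.3 need not contradict anything by itself. Take for $K$ the unitriangular integral $4\times4$ matrices and $H=\langle1+E_{12},1+E_{24}\rangle$, a Heisenberg group with $w_m=1+m^2E_{14}$. With $x_1=1+E_{12}$, $x_2=1+E_{23}$, $x_3=1+E_{34}$ one computes $[x_1^a,x_2^b]=1+abE_{13}$ and $[[x_1^a,x_2^b],x_3^c]=1+abcE_{14}$. Given $N\ge1$, let $s=\lfloor N^{1/3}\rfloor$.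 Then $N-s^3\le3s^2+3s$, so $N=s^3+si+i'$ with $0\le i\le3s+3$, $0\le i'<s$. Hence $1+NE_{14}$ is a product of three such commutators with exponents $O(s)$, and it has $K$-length $O(N^{1/3})$. So $|w_m|_K=O(m^{2/3})=o(m)$ with $H$ not virtually abelian. In an infinitely generated $G$ there is no a priori bound on the class of the groups $K$. The way out is to measure $w_m$ not in $\mathfrak l(K)$ but through its adjoint action on a f.d. ideal $I$, where the class is under control; Proposition 5.2 supplies such ideals.

**Proposition 6.4.** If $G\in\mathcal A_c$, then $\mathfrak g(G)$ is abelian, i.e. $G$ is locally virtually abelian.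

*Proof.* Since $\mathcal A_c\subset\mathcal A_e$, Proposition 5.2 applies: $G$ is locally virtually nilpotent, and each element of $\mathfrak g$ lies in a f.d. ideal.

**Step 1: test elements.** The aim is to realize a given bracket of $\mathfrak g$ by group commutators that are short in a large group. Let $k\ge2$, $x_1,\dots,x_k\in\mathfrak g$, $X=[x_1,\dots,x_k]$. All $x_i$ lie in one $\mathfrak l(K')$. After scaling the $x_i$ by positive integers, which only scales $X$, we may assume $x_i=\log h_i$ with $h_i\in K'_0$. Put $H=\langle h_1,\dots,h_k\rangle$, a f.g. torsion-free nilpotent group, and $w_m=[h_1^m,\dots,h_k^m]\in[H,H]$. By BCH, $\log[a,b]$ is $[\log a,\log b]$ plus a combination of brackets of length at least $3$ containing both $\log a$ and $\log b$. Suppose $\log a\equiv X'$ mod $\gamma_{i+1}$ and $\log b\equiv Y'$ mod $\gamma_{j+1}$ with $X'\in\gamma_i$, $Y'\in\gamma_j$ (all in $\mathfrak l(H)$). The longer brackets lie in $\gamma_{i+j+1}$, so $\log[a,b]\equiv[X',Y']$ mod $\gamma_{i+j+1}$. Since $\log h_i^m=mx_i$, induction on the number of entries gives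
$$\log w_m\equiv m^kX\mod\gamma_{k+1}(\mathfrak l(H)),\qquad|w_m|_H=O(m);\tag{4}$$
the second statement holds because $w_m$ is a word of fixed length in the $h_i^{\pm m}$. By Lemma 6.3 there is a f.g. $K\ge H$ with $|w_m|_K=o(m)$. Enlarging $K$ to any larger f.g. subgroup preserves this, since lengths then change at most by a constant factor upward. Once $K$ is fixed, choose $e\ge1$ with $h_i^e\in K_0$ for all $i$. For $m\in e\mathbb N$ (with $m\ge1$) we have $w_m\in K_0$, and since $K_0$ has finite index in $K$, $|w_m|_{K_0}=O(|w_m|_K+1)=o(m)$.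

**Step 2: $[\gamma_2(\mathfrak g),\mathfrak g]=0$.** We show that $\gamma_2(\mathfrak g)$ acts trivially on each f.d. ideal $I$; let $d=\dim I\ge1$. Any $y_1,\dots,y_d\in\mathfrak g$ lie together with $I$ in a common nilpotent $\mathfrak l(K)$, of which $I$ is an ideal. The chain $I\supset[\mathfrak l(K),I]\supset[\mathfrak l(K),[\mathfrak l(K),I]]\supset\cdots$ decreases strictly until it reaches $0$, so $\operatorname{ad}y_1\cdots\operatorname{ad}y_d\,I=0$. The adjoint of a left-normed bracket of length $d$ is a combination of products of $d$ adjoints, so $[\gamma_d(\mathfrak g),I]=0$.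

Suppose $[\gamma_2(\mathfrak g),I]\ne0$, and let $k\ge2$ be maximal with $[\gamma_k(\mathfrak g),I]\ne0$. Since $\gamma_k(\mathfrak g)$ is spanned by left-normed brackets, we can choose $x_1,\dots,x_k$ with $\operatorname{ad}X|_I\ne0$. Carry out Step 1 with $K$ enlarged so that $\mathfrak l(K)\supset I$. Let $\mathfrak r=\operatorname{ad}(\mathfrak l(K))|_I$. This is a f.d. nilpotent Lie algebra with $\gamma_{k+1}(\mathfrak r)=\operatorname{ad}(\gamma_{k+1}(\mathfrak l(K)))|_I=0$, *whatever the class of $\mathfrak l(K)$*. The map $g\mapsto\operatorname{ad}(\log g)|_I$ is a homomorphism $K_0\to(\mathfrak r,*)$, because Lie homomorphisms respect $*$. Lemma 6.1, applied to the images of the generators of $K_0$ and their inverses, gives $\|\operatorname{ad}(\log g)|_I\|\le C|g|_{K_0}^k$ for $g\in K_0$. By (4) and $[\gamma_{k+1}(\mathfrak g),I]=0$ we have $\operatorname{ad}(\log w_m)|_I=m^k\operatorname{ad}X|_I$. Hence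
$$m^k\|\operatorname{ad}X|_I\|\le C|w_m|_{K_0}^k=o(m^k)\qquad(m\in e\mathbb N),$$
a contradiction. So $[\gamma_2(\mathfrak g),I]=0$ for all f.d. ideals $I$, and these cover $\mathfrak g$.

**Step 3: $\gamma_2(\mathfrak g)=0$.** Now the class is at most $2$ throughout and the direct argument works. Suppose $X=[x_1,x_2]\ne0$ and apply Step 1 with $k=2$. As $\gamma_3(\mathfrak g)=0$, (4) reads $\log w_m=m^2X$. Lemma 6.1 for $\mathfrak r=\mathfrak l(K)$, $k=2$, gives $m^2\|X\|\le C|w_m|_{K_0}^2=o(m^2)$ along $m\in e\mathbb N$, a contradiction. So $\mathfrak g$ is abelian, and (L5) finishes the proof. $\square$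

Together with $\mathcal A_c\subset\mathcal A_e$ this proves (b)⇒(c).

## 7. Building a bijection onto an abelian group: (d)⇒(a)

Assume (d). Then $V=\mathfrak g(G)$ is a $\mathbb Q$-vector space, every vector has a finite $G$-orbit (Lemma 4.2), and for f.g. $K$ the torsion-free group $K_0$ is abelian and acts trivially on $\mathfrak l(K)$ by (L4). Every finite subset of $V$ lies in a f.d. $G$-invariant subspace, the span of its finitely many translates. On it $G$ acts through a finite group, because it permutes a finite spanning set. By Maschke's theorem $V$ is a sum of simple $G$-modules. So $V$ is semisimple, and every invariant subspace of an invariant subspace has an invariant complement.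

### 7.1 The untwisted extension fails for $D_\infty$

The locally finite case suggests to extend bijections by $f_{j+1}(tx)=\tau(t)+f_j(x)$. Try this for $G_1=\langle t\rangle\le G_2=D_\infty$ with target $\mathbb Z\times\mathbb Z/2$ and transversal $\{1,s\}$: $f(t^n)=(n,0)$, $f(st^n)=(n,1)$. Right multiplication by $s$ takes $st^n$ to $t^{-n}$, and $f$ changes by $(-2n,1)$, which is unbounded. The reason is that $s$ acts on $\mathfrak g=\mathbb Q$ by $-1$, so the coset $sG_1$ must be laid out backward: $f(st^n)=(-n,1)$ works.

So $f$ must follow a map $b:G\to V$ that satisfies $b(tx)=b(t)+t\,b(x)$, a cocycle for the conjugation action. For $D_\infty$ it is $b(t^n)=b(t^ns)=n$, i.e. $b(g)=g(0)$ for the action on $\mathbb Q$ by $x\mapsto\pm x+n$. In the induction, the map used on the coset $tG_j$ must be twisted by $t$. We will carry along one bijection $f_j^\gamma$ for each $\gamma$ in the finite group through which $G$ acts on $\mathfrak l(G_j)$.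

### 7.2 A global cocycle that is virtually the logarithm

For $u\in V$ put $\partial u(g)=gu-u$; this is a cocycle.

**Definition 7.1 (normalized, good).** A cocycle $\beta:H\to V$ on a f.g. $H\le G$ is *normalized* if $\beta=\log$ on some finite-index subgroup of $H$. A cocycle $b:G\to V$ is *good* if its restriction to every f.g. subgroup is normalized.

*Example.* The cocycle on $D_\infty$ above is good: it equals $\log$ on $\langle t\rangle$.

**Lemma 7.2.**

* (i) A cocycle $\delta:H\to M$ into a $\mathbb Q[H]$-module that vanishes on a finite-index subgroup $H_1$ is $\partial v$ for some $v\in M$.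
* (ii) Every f.g. $H\le G$ has a normalized cocycle.
* (iii) If $\beta$ is normalized (good), so is $\beta-\partial u$ for $u\in V$.
* (iv) Good cocycles $G\to V$ exist.

*Proof.* (i) For $h\in H_1$, $\delta(ch)=\delta(c)+c\,\delta(h)=\delta(c)$, so $\delta$ is constant on cosets $cH_1$. Put $N=[H:H_1]$, $v=-\frac1N\sum_{c\in H/H_1}\delta(c)$. Since $g\delta(c)=\delta(gc)-\delta(g)$, we get $gv=v+\delta(g)$.

(ii) Let $H_1\lhd H$ be torsion-free abelian of finite index and $\sigma:H/H_1\to H$ a section. Write $g\sigma(c)=\kappa(g,c)\sigma(gc)$; then $\kappa(g,c)\in H_1$ as $H_1$ is normal. From $gh\sigma(c)=g\kappa(h,c)\sigma(hc)=g\kappa(h,c)g^{-1}\cdot g\sigma(hc)$ we get $\kappa(gh,c)=g\kappa(h,c)g^{-1}\cdot\kappa(g,hc)$. The map $\log$ is additive on $H_1$ and satisfies $\log(gxg^{-1})=g\log x$. So $\beta(g)=\frac1{[H:H_1]}\sum_c\log\kappa(g,c)$ satisfies $\beta(gh)=g\beta(h)+\beta(g)$. For $g\in H_1$ we have $gc=c$ and $\kappa(g,c)=g$, so $\beta=\log$ on $H_1$.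

(iii) $\partial u$ vanishes on the stabilizer of $u$, which has finite index. Intersect.

(iv) Write $G=\bigcup H_j$, an increasing union of f.g. subgroups, with normalized $\beta_j$ on $H_j$. On $H_j$ the cocycle $\beta_{j+1}-\beta_j$ vanishes on a finite-index subgroup, so it is $\partial v_j|_{H_j}$ for some $v_j\in V$ by (i). Replacing $\beta_{j+1}$ by $\beta_{j+1}-\partial v_j$, inductively, we keep it normalized by (iii) and make it extend $\beta_j$. The union is a cocycle $b_0:G\to V$. Every f.g. subgroup lies in some $H_j$, so $b_0$ is good. $\square$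

### 7.3 A filtration adapted to the cocycle

**Proposition 7.3.** There are f.g. subgroups $1=G_0\le G_1\le\cdots$ with union $G$, f.d. $G$-invariant subspaces $0=V_0\subset V_1\subset\cdots$ with union $V$, and a good cocycle $b:G\to V$ with $b(G_j)\subset V_j=\mathfrak l(G_j)$ for all $j$.

*Proof.* Let $G=\{x_1,x_2,\dots\}$ (repetitions allowed). Suppose $G_i,V_i$ ($i\le j$) and a good $b_j$ are given with $b_j(G_i)\subset V_i=\mathfrak l(G_i)$ for $i\le j$; for $j=0$ use $b_0$ from Lemma 7.2(iv).

**Step 1: adding $x_{j+1}$ and correcting the cocycle.** We want the cocycle to take values in an invariant f.d. space on a bigger group. Let $H'=\langle G_j,x_{j+1}\rangle$ and let $V_{j+1}$ be the $G$-span of $\mathfrak l(H')\supset V_j$; it is f.d. Choose a $G$-invariant complement $C$ of $V_{j+1}$ in $V$. The $C$-component of $b_j|_{H'}$ is a cocycle that vanishes on a finite-index subgroup of $H'$, where $b_j=\log\in\mathfrak l(H')$. By Lemma 7.2(i) it equals $\partial u|_{H'}$ for some $u\in C$. For $g\in G_j$ we have $b_j(g)\in V_j\subset V_{j+1}$, so $\partial u(g)=0$. Hence the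 good cocycle $b_{j+1}=b_j-\partial u$ agrees with $b_j$ on $G_j$, and $b_{j+1}(H')\subset V_{j+1}$.

**Step 2: enlarging the group until $\mathfrak l(G_{j+1})=V_{j+1}$.** The space $V_{j+1}$ is spanned by finitely many vectors $y_l\cdot\log h_l$ with $h_l\in H'$, $y_l\in G$. Choose $m\ge1$ such that for all $l$: $b_{j+1}(h_l^m)=\log h_l^m$, and $y_lh_l^my_l^{-1}$ fixes $b_{j+1}(y_l)$. This is possible because $b_{j+1}$ is good and stabilizers of vectors have finite index. For any cocycle $b(y^{-1})=-y^{-1}b(y)$, so $b(yhy^{-1})=b(y)+y\,b(h)-(yhy^{-1})b(y)$. Therefore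
$$b_{j+1}(y_lh_l^my_l^{-1})=b_{j+1}(y_l)+y_l\log h_l^m-(y_lh_l^my_l^{-1})b_{j+1}(y_l)=y_l\log h_l^m\in V_{j+1}.$$
Let $G_{j+1}$ be generated by $H'$ and the $y_lh_l^my_l^{-1}$. Then $b_{j+1}(G_{j+1})\subset V_{j+1}$ because $V_{j+1}$ is invariant. Also $\mathfrak l(G_{j+1})\ni\log(y_lh_l^my_l^{-1})=m\,y_l\log h_l$ for all $l$, so $\mathfrak l(G_{j+1})\supset V_{j+1}$. Conversely $b_{j+1}=\log$ on a finite-index subgroup of $G_{j+1}$, whose logs span $\mathfrak l(G_{j+1})$ and lie in $V_{j+1}$. This completes the induction.

**Step 3: the limit.** Let $b=b_j$ on $G_j$; this is consistent, and $b$ is good because every f.g. subgroup lies in some $G_j$. The $G_j$ exhaust $G$ since $x_j\in G_j$ for $j\ge1$, and the $V_j=\mathfrak l(G_j)$ exhaust $V$ because every f.g. $H$ lies in some $G_j$. $\square$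

**Notation.** Choose $G$-invariant complements $V_{j+1}=V_j\oplus W_{j+1}$, so $V=\bigoplus_{j\ge1}W_j$. Let $\Phi_j\subset GL(V_j)$ be the finite image of $G$. Fix $G$-invariant inner products on the $W_j\otimes\mathbb R$, and let $|\cdot|$ be the norm on $V\otimes\mathbb R$ that makes the $W_j\otimes\mathbb R$ orthogonal; $G$ acts isometrically. A *lattice* in a f.d. $\mathbb Q$-space is a f.g. spanning subgroup, for example $\mathbb Z\subset\mathbb Q$ or $\frac12\mathbb Z\subset\mathbb Q$. It is discrete and cocompact in the real span, any two lattices in the same $\mathbb Q$-space are commensurable, and a spanning subgroup of a lattice has finite index. Fix $L_j\le G_j$ of finite index, torsion-free abelian, acting trivially on $V_j=\mathfrak l(G_j)$, with $b=\log$ on $L_j$; each requirement holds on a finite-index subgroup. Then $\log$ is injective and additive on $L_j$, and $\log L_j$ is a lattice in $V_j$. We use the following finiteness: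
$$\text{for all }j,R\text{ the set }\{x\in G_j:|b(x)|\le R\}\text{ is finite.}\tag{5}$$
Indeed $x=tl$ with $t$ in a finite transversal of $G_j/L_j$ and $l\in L_j$, and $b(x)=b(t)+t\log l$ gives $|\log l|\le R+|b(t)|$.

### 7.4 Matching cosets with lattice points

Fix $j\ge0$, let $W=W_{j+1}$, $L=L_{j+1}$, and let $\pi:V_{j+1}\to W$ be the $G$-equivariant projection with kernel $V_j$. The next factor $M_{j+1}$ of the abelian target must have exactly as many points in each region as there are cosets of $G_j$ there. Put
$$p:G_{j+1}/G_j\to W,\qquad p(tG_j)=\pi b(t).$$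
This is well defined: for $x\in G_j$, $b(tx)=b(t)+t\,b(x)$ and $t\,b(x)\in V_j$. Since $L$ acts trivially on $V_{j+1}$, for $l\in L$ and $c\in G_{j+1}/G_j$
$$p(lc)=\pi(\log l)+p(c).\tag{6}$$
The group $P=\pi(\log L)$ is a lattice in $W$.

**Step 1: $p$ is finite-to-one.** There are finitely many $L$-orbits of cosets, so consider one orbit $Lc$, $c=tG_j$. By (6) each fiber of $p$ on it is empty or of the form $l_0L'c$ with $L'=\{l\in L:\log l\in V_j\}$. So we must show that $L'c$ is finite. The stabilizer of $c$ in $L$ is $tG_jt^{-1}\cap L$, which has finite index in $tG_jt^{-1}$. Its log is therefore contained in, and spans, $\mathfrak l(tG_jt^{-1})=tV_j=V_j$. So the stabilizer lies in $L'$. As $\log L'$ is a f.g. subgroup of $V_j$ containing a spanning subgroup, it is a lattice, and the stabilizer has finite index in $L'$. Thus $L'c$ is finite.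

**Step 2: the lattice $M_{j+1}$.** By (6), $\mu(y)=|p^{-1}(y)|$ is a $P$-invariant function on $W$, supported on finitely many $P$-cosets. Let $N_{j+1}=\sum_{y\in W/P}\mu(y)$; then $1\le N_{j+1}<\infty$. If $W\ne0$, let $M_{j+1}\subset W$ be a lattice containing $P$ with index $N_{j+1}$ (divide one basis vector of $P$ by $N_{j+1}$), and let $\theta:M_{j+1}\to W$ be the inclusion. If $W=0$, let $M_{j+1}=\mathbb Z/N_{j+1}$ and $\theta=0$; here $N_{j+1}=[G_{j+1}:G_j]$.

*Example.* Let $G_j=1$, $G_{j+1}=D_\infty$, $L=\langle t\rangle$, with $b$ as in 7.1. Then $p(t^n)=p(t^ns)=n$, $P=\mathbb Z$, $\mu=2$ on $\mathbb Z$, $N_{j+1}=2$ and $M_{j+1}=\frac12\mathbb Z$.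

**Step 3: twisted matchings.** *For each $\gamma\in\Phi_{j+1}$ there is a bijection $\sigma_\gamma:G_{j+1}/G_j\to M_{j+1}$ with $\sup_c|\theta\sigma_\gamma(c)-\gamma p(c)|<\infty$.* If $W=0$, both sets have $N_{j+1}$ elements and $p=0$, so any bijection works. Let $W\ne0$ and $P'=P\cap\gamma P$, which has finite index in $P$ and in $\gamma P$. Since $\gamma$ is an isometry of $W\otimes\mathbb R$, the lattices $P$ and $\gamma P$ have equal covolume, so $[P:P']=[\gamma P:P']$. The multiplicity function of $\gamma p$ is $\mu\circ\gamma^{-1}$; it is $\gamma P$-invariant with total $N_{j+1}$ on $W/\gamma P$. So its total on $W/P'$ is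
$$N_{j+1}[\gamma P:P']=N_{j+1}[P:P']=[M_{j+1}:P].[P:P']=[M_{j+1}:P'].$$
Let $D=\{\sum c_iv_i:c_i\in\mathbb Q,\ 0\le c_i<1\}$ for a $\mathbb Z$-basis $(v_i)$ of $P'$, a bounded fundamental domain of $P'$ in $W$. For each $v\in P'$ the sets $\{c:\gamma p(c)\in D+v\}$ and $M_{j+1}\cap(D+v)$ have the same finite cardinality $[M_{j+1}:P']$. Match them arbitrarily for each $v$; the displacement is at most $\operatorname{diam}D$.

### 7.5 The family of bijections

Let $A=\bigoplus_{j\ge1}M_j$, a countable abelian group, $A_j=\bigoplus_{i\le j}M_i$, and let $\theta:A\to V$ be the homomorphism induced by the maps $\theta$ above. Its restriction to $A_j$ has finite kernel, and $\theta(A_j)$ is a lattice in $V_j$.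

**Proposition 7.4.** There are constants $C_0,C_1,\dots$ and bijections $f_j^\gamma:G_j\to A_j$ ($j\ge0$, $\gamma\in\Phi_j$) such that for all $i\le j$, $\gamma\in\Phi_j$, $g\in G_j$, $x\in G_i$:
$$f_j^\gamma(gG_i)=f_j^\gamma(g)+A_i,\qquad\bigl|\theta\bigl(f_j^\gamma(gx)-f_j^\gamma(g)\bigr)-\gamma\bigl(b(gx)-b(g)\bigr)\bigr|\le C_i.\tag{7}$$

The constant $C_i$ depends on $i$ only, not on $j$. This is what survives the passage to the union.

*Proof.* For $j=0$ all groups and spaces are trivial and $C_0=0$. Let level $j$ be given.

**Step 1: definition at level $j+1$.** Fix a transversal $T\ni1$ of $G_{j+1}/G_j$. For $\gamma\in\Phi_{j+1}$, $t\in T$ let $\tau_\gamma(t)\in A_{j+1}=A_j\oplus M_{j+1}$ have $M_{j+1}$-component $\sigma_\gamma(tG_j)$ and an $A_j$-component whose $\theta$-image is within the covering radius $\rho_j$ of the lattice $\theta(A_j)$ from the $V_j$-component of $\gamma b(t)$. Put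
$$f_{j+1}^\gamma(tx)=\tau_\gamma(t)+f_j^{\gamma t|_{V_j}}(x)\qquad(t\in T,\ x\in G_j),$$
where $\gamma t$ is the product in $\Phi_{j+1}$ of $\gamma$ and the image of $t$. For fixed $t$ this maps $tG_j$ bijectively onto the coset of $A_j$ in $A_{j+1}$ with $M_{j+1}$-component $\sigma_\gamma(tG_j)$. As $\sigma_\gamma$ is a bijection, so is $f_{j+1}^\gamma:G_{j+1}\to A_{j+1}$.

**Step 2: $i\le j$, with the same $C_i$.** Let $g=ty$ with $t\in T$, $y\in G_j$, and $x\in G_i$. Then $gx=t(yx)$ with $yx\in G_j$, so
$$f_{j+1}^\gamma(gx)-f_{j+1}^\gamma(g)=f_j^{\gamma t}(yx)-f_j^{\gamma t}(y),\qquad\gamma\bigl(b(tyx)-b(ty)\bigr)=\gamma t\bigl(b(yx)-b(y)\bigr).$$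
So (7) at level $j$ for $\gamma t|_{V_j}\in\Phi_j$ is (7) at level $j+1$ for $\gamma$. The twist in the definition was made for this identity.

**Step 3: $i=j+1$.** The first part of (7) is surjectivity of $f_{j+1}^\gamma$. For the second it suffices to bound $\theta f_{j+1}^\gamma(g)-\gamma b(g)$ uniformly over $g\in G_{j+1}$. For $g=tx$ it equals
$$\bigl[\theta\tau_\gamma(t)-\gamma b(t)\bigr]+\bigl[\theta f_j^{\gamma t}(x)-\gamma t\,b(x)\bigr].$$
The first bracket has $V_j$-component of norm at most $\rho_j$, and its $W_{j+1}$-component is $\theta\sigma_\gamma(tG_j)-\gamma p(tG_j)$ because $\gamma$ commutes with $\pi$. So its norm is at most $\rho_j+\sup_c|\theta\sigma_\gamma(c)-\gamma p(c)|<\infty$. The second bracket has norm at most $C_j+\max_{\gamma'\in\Phi_j}|\theta f_j^{\gamma'}(1)|$, by (7) at level $j$ with $i=j$, $g=1$, $b(1)=0$. Since $\Phi_{j+1}$ is finite, twice the largest of the resulting bounds is a finite $C_{j+1}$ that works for all $\gamma\in\Phi_{j+1}$. $\square$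

### 7.6 The limit map and its inverse are bornologous

Since $1\in T$, for $x\in G_j$ we have $f_{j+1}^{\mathrm{id}}(x)=\tau_{\mathrm{id}}(1)+f_j^{\mathrm{id}}(x)$. So the bijections $f_j^{\mathrm{id}}-f_j^{\mathrm{id}}(1):G_j\to A_j$ extend one another. Let $f:G\to A$ be their union, a bijection. By (7) with $\gamma=\mathrm{id}$ and $b(gx)-b(g)=g\,b(x)$, for all $i$, $g\in G$, $x\in G_i$:
$$f(gG_i)=f(g)+A_i,\qquad|\theta(f(gx)-f(g))-g\,b(x)|\le C_i.\tag{8}$$

**Step 1: $f$ is bornologous.** For $x\in G_i$ and every $g\in G$, the element $f(gx)-f(g)$ lies in $\{a\in A_i:|\theta(a)|\le C_i+|b(x)|\}$, because $|g\,b(x)|=|b(x)|$. This set does not depend on $g$, and it is finite because $\theta|_{A_i}$ has finite kernel and its image is a lattice. A finite $S\subset G$ is treated element by element.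

**Step 2: $f^{-1}$ is bornologous.** For $a\in A_i$ and $g\in G$, (8) gives $f^{-1}(f(g)+a)=gx$ with $x\in G_i$ and $|b(x)|=|g\,b(x)|\le C_i+|\theta(a)|$. By (5) such $x$ form a finite set independent of $g$.

So $f$ and $f^{-1}$ are mutually inverse bijective bornologous maps, and $G$ is bijectively coarsely equivalent to the countable abelian group $A$. That is, $G\in\mathcal A_b$, which proves (d)⇒(a). With (a)⇒(b), (b)⇒(c) and (c)⇒(d) the proof of Theorem 2.1 is complete, and by Corollary 2.2 both $\mathcal A_b$ and $\mathcal A_c$ are closed under taking subgroups. $\blacksquare$
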